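# A sequential group of order two that no family of compact sets determines

## 1. A countable group with two layers of convergent sequences

All spaces are Hausdorff. Vector spaces are over $\mathbb F_2$, a *functional* is a linear map to $\mathbb F_2$, and "almost all" means "all but finitely many". For an infinite set $C$ and a point $x$ write $C\to x$ if almost all of $C$ lies in each open set containing $x$.

If $H$ is a vector space and $\Phi$ a set of functionals on it, the *topology generated by $\Phi$* is the group topology whose base at $0$ consists of the subgroups $\bigcap_{\varphi\in\Phi_0}\ker\varphi$, with $\Phi_0\subseteq\Phi$ finite. It is Hausdorff exactly when every $x\neq 0$ has some $\varphi\in\Phi$ with $\varphi(x)=1$. For infinite $C\subseteq H$ we have $C\to x$ if and only if, for each $\varphi\in\Phi$, $\varphi(c)=\varphi(x)$ for almost all $c\in C$.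

Let $B$ be the vector space with basis $N\cup\{z_j:j<\omega\}$, where $N=\{c_{j,k}:j,k<\omega\}$. Put $C_j=\{c_{j,k}:k<\omega\}$. Call a functional $\chi$ on $B$ *admissible* if $\chi(c_{j,k})=\chi(z_j)$ for each $j$ and almost all $k$, and $\chi(z_j)=0$ for almost all $j$. Give $B$ the topology generated by all admissible functionals. Two kinds of examples: the coordinate functional of a single $c_{j,k}$ is admissible, and so is the *row functional* that is $1$ on $z_j$ and on all of $C_j$, and $0$ on the other basis vectors.

The topology is Hausdorff. If $x\ne0$ involves some $c_{j,k}$, use a coordinate functional; otherwise $x$ is a nonempty sum of $z_j$'s, and a row functional works. By the very definition, $C_j\to z_j$ for each $j$ and $\{z_j:j<\omega\}\to0$.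

**(a) $0\in\overline N$.** Every neighborhood of $0$ contains some $z_j$, hence some $c_{j,k}$.

**(b) Compact sets are small.** Let $B_m=\mathrm{span}(C_0\cup\dots\cup C_m)\oplus\mathrm{span}\{z_j:j<\omega\}$. *Every compact $K\subseteq B$ lies in some $B_m$.* If not, choose $m_0<m_1<\cdots$ and $e_i\in K$ with $e_i\notin B_{m_i}$ and $e_i\in B_{m_{i+1}}$. Pick a basis vector $b_i$ in the support of $e_i$ that lies in some $C_j$ with $m_i<j\le m_{i+1}$. Define $\chi_i$ to be $0$ on all $z_j$ and on all $c_{j,k}$ with $j\le m_i$. Then for $k=i,i+1,\dots$ let $\chi_i$ be $0$ on all members of the $C_j$, $m_k<j\le m_{k+1}$, except possibly at $b_k$, where the value is chosen so that $\chi_i(e_k)=1$. Each $C_j$ has at most one point where $\chi_i=1$, so $\chi_i$ is admissible. We have $\chi_i(e_k)=1$ for all $k\ge i$. Any $x\in B$ lies in some $B_{m_i}$, so $\ker\chi_i$ is an open set containing $x$ and at most $i$ of the points $e_k$. Hence $\{e_k:k<\omega\}$ is an infinite closed discrete subset of the compact set $K$, which is impossible.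

**(c) $0\notin\overline{N\cap K}$ for every compact $K$.** By (b), $N\cap K\subseteq C_0\cup\dots\cup C_m$ for some $m$. The sum of the row functionals for $j\le m$ is $1$ on this set, so its kernel is a neighborhood of $0$ that misses $N\cap K$.

So $0$ is in the closure of $N$, but no compact set sees this. This came cheaply, and there is a price.

**(d) A set that no sequence leaves, although it is not closed.** Let $F_m=\{c_{m,k}+c_{m,l}:0\le k<l\le 2^m\}$ and $A=\bigcup_mF_m$. Given admissible $\chi_1,\dots,\chi_n$ and $m\ge n$, two of the $2^m+1$ vectors $(\chi_1(c_{m,k}),\dots,\chi_n(c_{m,k}))\in\mathbb F_2^n$ coincide. Hence $F_m$ meets $\bigcap_i\ker\chi_i$, and so $0\in\overline A\setminus A$. But if an infinite $C\subseteq A$ converged to some $x$, the compact set $C\cup\{x\}$ would lie in some $B_m$, while $A\cap B_m=F_0\cup\dots\cup F_m$ is finite.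

**(e) Three steps are sometimes needed.** Let $A$ be the set of all $c_{0,k}+z_0+c_{k,l}+z_k+c_{l,m}$ with $1\le k<l<m$. Letting $m$, then $l$, then $k$ tend to infinity, we get limits $c_{0,k}+z_0+c_{k,l}+z_k+z_l$, then $c_{0,k}+z_0$, then $0$. Two rounds do not suffice to reach $0$. A convergent infinite subset of $A$ lies in some $B_M$, which forces $l\le M$, so $(k,l)$ takes finitely many values and is constant on an infinite subset. Thus the first round adds exactly the points $c_{0,k}+z_0+c_{k,l}+z_k+z_l$. In the second round a convergent set again lies in some $B_M$; infinitely many of its points are old points with one constant $(k,l)$, or new points with one constant $k\le M$. So its limit is a first-round point or $c_{0,k}+z_0$, never $0$.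

Can the phenomenon (c) live in a group in which sequences do describe the closure, and do so in two rounds?

## 2. Sequential order, and the theorem

**Definition.** A space $X$ is *sequential* if for every $A\subseteq X$ with $\overline A\ne A$ there is an infinite $C\subseteq A$ with $C\to x\notin A$. For $A\subseteq X$ let
$$[A]'=A\cup\{x\in X: C\to x\text{ for some infinite }C\subseteq A\},$$
let $[A]_0=A$, and $[A]_\alpha=\bigcup\{[[A]_\beta]':\beta<\alpha\}$ for $0<\alpha\le\omega_1$. The *sequential order* is $\mathrm{so}(X)=\min\{\alpha\le\omega_1:[A]_\alpha=\overline A\text{ for every }A\subseteq X\}$. A *sequential group* is a Hausdorff topological group whose topology is sequential.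

Thus $[A]_1=[A]'$ and $[A]_2=[[A]']'$. In the group $B$ we have $[N]_1=N\cup\{z_j:j<\omega\}$: a convergent infinite $C\subseteq N$ lies in finitely many $C_j$ by (b), so it meets one of them in an infinite set and its limit is that $z_j$. Hence $0\in[N]_2\setminus[N]_1$. By (d), $B$ is not sequential.

For a space $G$ and a family $\mathcal K$ of compact subsets consider
$$\overline A=\bigcup\{\overline{A\cap K}:K\in\mathcal K\}\quad\text{for every }A\subseteq G.\tag{2.1}$$
Let $V$ be a model of ZFC with $\diamondsuit$. Let $\mathrm{Fn}(\kappa,2)$ be the poset of finite partial functions from $\kappa$ to $2$, ordered by reverse inclusion, so that a smaller condition is a stronger one; it is ccc. Let $\mathbb G$ be generic for $\mathrm{Fn}(\omega_2,2)$ over $V$. It is known that in $V[\mathbb G]$ there is a sequential group $G$ with $\mathrm{so}(G)=2$ and a family $\mathcal K$ satisfying (2.1). The problem, whose source is Alexander Shibakov, "Convergence in topological groups and the Cohen reals", arXiv:1611.04998 (2016), asks whether $V[\mathbb G]$ also has a sequential group of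 sequential order $2$ for which *no* family $\mathcal K$ of compact sets satisfies (2.1). The answer is yes.

**Theorem 2.1.** *Assume $V\models\diamondsuit$, let $\kappa\ge\omega_1$ (e.g. $\kappa=\omega_2$) and let $\mathbb G$ be $\mathrm{Fn}(\kappa,2)$-generic over $V$. There are in $V$ a Boolean group $G$ of size $\omega_1$, a set $\Xi$ of homomorphisms $G\to\mathbb F_2$, and a countable $N\subseteq G$ such that in $V[\mathbb G]$ the group topology $\tau$ on $G$ generated by $\Xi$ satisfies:*

1. *$(G,\tau)$ is a sequential (Hausdorff) group with $\mathrm{so}(G)=2$;*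
2. *every compact $K\subseteq G$ is countable and metrizable;*
3. *$0\in\overline N$, but $0\notin\overline{N\cap K}$ for every compact $K\subseteq G$.*

By (3), for any family $\mathcal K$ of compact sets the single set $A=N$ violates (2.1): the point $0$ is in the left side and not in the right side.

We use two combinatorial tools. The principle $\diamondsuit$ gives sets $R_\delta\subseteq\delta$ ($\delta<\omega_1$) such that for every $X\subseteq\omega_1$ the set $\{\delta:X\cap\delta=R_\delta\}$ is stationary. And an infinite family of distinct sets of size $\le m$ contains an infinite $\Delta$-system, that is, infinitely many members whose pairwise intersections all equal one set, the root. (Induct on $m$. If a point lies in infinitely many members, remove it from them and use induction; if not, choose pairwise disjoint members greedily.)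

## 3. New limits for sets that accumulate at 0, and a bad choice

To repair (d) we enlarge $B$. If $A$ accumulates at $0$ and no sequences of $A$ lead there, we add new basis vectors $z'_j$ with $\{z'_j:j<\omega\}\to0$, choose sets $D_j\subseteq A$, and decree $D_j\to z'_j$. Then $0\in[A]_2$. This takes $\omega_1$ stages; $\diamondsuit$ supplies the sets $A$, including guesses for sets that exist only in $V[\mathbb G]$. The topology will be generated by functionals of which only countably many exist at each stage, and each must respect all convergences decreed before and after.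

How should $D=\bigcup_jD_j=\{d_k:k<\omega\}$ be chosen? At a given stage there are countably many functionals so far, with a decreasing base $(U_k)$ at $0$. The first attempt is to take any $d_k\in A\cap U_k$ outside the part of the group already handled. That keeps the $d_k$ independent, which makes it possible to extend functionals. But it can destroy (c).

Consider
$$A=\{c_{j,k}+c_{j,k+1}:j,k<\omega\}\cup\{c_{j,k}+c_{j,k+1}+c_{j,k+2}:j,k<\omega\}$$
in $B$, and let $(U_i)$ be a decreasing base of subgroups for the topology generated by countably many admissible functionals. Since almost all $z_j$ lie in $U_i$, we can choose $j_0<j_1<\cdots$ with $z_{j_i}\in U_i$, and then $k_i$ with $c_{j_i,k_i},c_{j_i,k_i+1},c_{j_i,k_i+2}\in U_i$. Put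
$$d_{2i}=c_{j_i,k_i}+c_{j_i,k_i+1},\qquad d_{2i+1}=d_{2i}+c_{j_i,k_i+2}.$$
These are independent members of $A\cap U_i$ that leave every $B_m$. If we decree that all of them converge to one new point $z'$, then $c_{j_i,k_i+2}=d_{2i}+d_{2i+1}\to z'+z'=0$. Now $N$ contains a sequence converging to $0$, and (c) is dead.

The trouble is that a sum of two of the $d$'s is shorter than either of them, length being the number of elements of $N$ needed. So we measure length *modulo the part already handled*, and choose the $d_k$ either all of the same, smallest possible length $s$, or of lengths growing to infinity. Then a sum of $d$'s will be congruent to a single element of $N$ only when finitely many exceptional $d$'s are responsible, or when $s=1$ and the sum reduces to one $d_k$. In the last case a sequence from $N$ does converge, but to a new point $z'\ne0$, and a functional equal to $1$ there keeps it away from $0$. Sections 6, 8 and 9 make this precise.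

## 4. The pieces $L_Q$, admissible functionals and five requirements

Sections 4–9 take place in $V$. Let $G$ be the vector space with basis $N\sqcup\{z^\beta_j:\beta<\omega_1,\,j<\omega\}$, where $N=\{c_{j,k}:j,k<\omega\}$. The vector space is fixed now; what is constructed is the convergence. Put
$$G_\beta=\mathrm{span}(N\cup\{z^\gamma_j:\gamma<\beta,\,j<\omega\}),\quad Z_\beta=\mathrm{span}\{z^\beta_j:j<\omega\},\quad \Lambda_\beta=\beta\times(\omega+1),$$
so $G_{\beta+1}=G_\beta\oplus Z_\beta$. For finite $g\subseteq N$ let $\Sigma g$ be its sum, let $[N]^{\le s}$ be the set of subsets of $N$ of size $\le s$, and $N_s=\{\Sigma g:g\in[N]^{\le s}\}$.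

By recursion on $\beta<\omega_1$ we construct sets $D^\beta_j\subseteq G_\beta$ ($j<\omega$) and a countable set $\Psi_\beta$ of functionals on $G$. Put $D^\beta=\bigcup_jD^\beta_j$ and $D^\beta_J=\bigcup_{j\in J}D^\beta_j$. The index $(\beta,j)$ stands for the decree $D^\beta_j\to z^\beta_j$, and $(\beta,\omega)$ for the decree $\{z^\beta_j:j<\omega\}\to0$. Each has its piece:
$$L_{(\beta,j)}=\mathrm{span}(D^\beta_j\cup\{z^\beta_j\})\ (j<\omega),\quad L_{(\beta,\omega)}=Z_\beta,\quad L_Q=\sum_{\lambda\in Q}L_\lambda,\quad L_\emptyset=\{0\}$$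
for finite $Q\subseteq\Lambda_{\omega_1}$. **Convention.** $Q,R,P$, with any decorations, always denote *finite* subsets of $\Lambda_{\omega_1}$. Each $L_Q$ is countable, $L_Q+L_R=L_{Q\cup R}$, and $L_Q\subseteq G_\beta$ if $Q\subseteq\Lambda_\beta$.

**Definition.** A functional $\chi$ on a subspace containing $L_Q$ is *$Q$-admissible* if

* for $(\gamma,j)\in Q$ with $j<\omega$: $\chi(d)=\chi(z^\gamma_j)$ for almost all $d\in D^\gamma_j$;
* for $(\gamma,\omega)\in Q$: $\chi(z^\gamma_j)=0$ for almost all $j$.

It is *$\beta$-admissible* if it is $Q$-admissible for all $Q\subseteq\Lambda_\beta$. Let $X(Q)$ be the set of $Q$-admissible functionals on $L_Q$, and $b_Q$ the topology on $L_Q$ generated by $X(Q)$.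

With $D^0_j=C_j$, the group $B$ of Section 1 is $G_1$, and the admissible functionals there are the $1$-admissible ones. For $Q=\{(0,0)\}$ we have $L_Q=\mathrm{span}(C_0\cup\{z^0_0\})$, and $X(Q)$ consists of the functionals with $\chi(c_{0,k})=\chi(z^0_0)$ for almost all $k$.

*$X(Q)$ is countable.* A member $\chi$ is determined by its values on the spanning set of all elements of $D^\gamma_j\cup\{z^\gamma_j\}$ ($(\gamma,j)\in Q$, $j<\omega$) and all $z_i^\gamma$ ($(\gamma,\omega)\in Q$). These values are determined by the finitely many values $\chi(z^\gamma_j)$, $(\gamma,j)\in Q$, together with the finite sets of exceptional points in the two clauses. There are countably many such data.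

Let $\tau_\beta$ be the topology on $G_\beta$ generated by $\bigcup_{\gamma\le\beta}\Psi_\gamma$. This set is countable, so $\tau_\beta$ has a countable decreasing base at $0$ of open subgroups. We require the following.

* **(C0)** $D^0_j=C_j=\{c_{j,k}:k<\omega\}$ and $\Psi_0=\emptyset$.
* **(C1)** For $\beta\ge1$ either $\beta$ is *idle* (all $D^\beta_j=\emptyset$), or the $D^\beta_j$ are infinite and pairwise disjoint, and there are a one-to-one enumeration $D^\beta=\{d_k:k<\omega\}$ and $Q_0\subseteq Q_1\subseteq\cdots$ with $\bigcup_kQ_k=\Lambda_\beta$, $d_k\notin L_{Q_k}$, and $d_i\in L_{Q_k}$ for $i<k$.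
* **(C2)** If $\beta\ge1$ is not idle and $\psi\in\bigcup_{\gamma\le\beta}\Psi_\gamma$, then $\psi(d_k)=0$ for almost all $k$.
* **(C3)** If $\psi\in\Psi_\beta$, then $\psi|_{G_\beta}$ is $\beta$-admissible, and $\psi(z^\gamma_j)=0$ for all $\gamma\ge\beta$, $j<\omega$.
* **(C4)** If $\beta$ is a successor, then for all $Q\subseteq\Lambda_\beta$ and $\chi\in X(Q)$ some $\psi\in\Psi_\beta$ extends $\chi$.

(C1) makes new sequences independent of each earlier piece, up to finitely many terms. (C3) makes a functional respect earlier decrees, and (C2) makes later decrees respect earlier functionals. (C4) makes the topology on each $L_Q$ as fine as the decrees in $Q$ permit.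

For $\beta\ge1$, $G_\beta$ is the directed union of the $L_Q$, $Q\subseteq\Lambda_\beta$, because $c_{j,k}\in L_{(0,j)}$ and $z^\gamma_j\in L_{(\gamma,j)}$.

## 5. Extending admissible functionals

For a given $\beta$, this section uses only (C0) and (C1) at stages $<\beta$. First we check that a new batch is independent over anything finite and earlier, after finitely many terms are dropped.

**(5.1)** *For $P'\subseteq\Lambda_\gamma$ and finite $F_0\subseteq G_\gamma$ there is a finite $D^\circ\subseteq D^\gamma$ such that $D^\gamma\setminus D^\circ$ is linearly independent modulo $L_{P'}+\mathrm{span}(F_0\cup D^\circ)$.*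

For $\gamma=0$ we have $P'=\emptyset$, $F_0\subseteq\mathrm{span}\,N$ and $D^0=N$; let $D^\circ$ be the union of the supports of the members of $F_0$. If $\gamma\geq 1$ is idle, take $D^\circ=\emptyset$. Otherwise choose $k_0$ with $P'\subseteq Q_{k_0}$ and $F_0\subseteq L_{Q_{k_0}}$, and let $D^\circ=\{d_i:i<k_0\}\subseteq L_{Q_{k_0}}$. Suppose $c\subseteq[k_0,\omega)$ is finite, nonempty and $\sum_{i\in c}d_i\in L_{Q_{k_0}}$. With $k=\max c$, all $d_i$ for $i\in c\setminus\{k\}$ lie in $L_{Q_k}\supseteq L_{Q_{k_0}}$, so $d_k\in L_{Q_k}$, a contradiction. Thus $\{d_i:i\ge k_0\}$ is independent modulo $L_{Q_{k_0}}$, which contains $L_{P'}+\mathrm{span}(F_0\cup D^\circ)$.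

**Lemma 5.1 (extension).** *Let $Q\subseteq Q'\subseteq\Lambda_\beta$ and let $F\subseteq F'\subseteq G_\beta$ be finite. Every $Q$-admissible functional on $L_Q+\mathrm{span}\,F$ extends to a $Q'$-admissible functional on $L_{Q'}+\mathrm{span}\,F'$. Hence, for $1\le\beta<\omega_1$, it extends to a $\beta$-admissible functional on $G_\beta$.*

*Proof.* **Step 1: the second statement follows from the first.** Fix $Q=Q'_0\subseteq Q'_1\subseteq\cdots$ with union the countable set $\Lambda_\beta$ and, with $F$ fixed, extend successively to $L_{Q'_i}+\mathrm{span}\,F$. The union of the extensions is defined on $\bigcup_iL_{Q'_i}=G_\beta$. It is $Q'_i$-admissible for all $i$, hence $P$-admissible for every finite $P\subseteq\Lambda_\beta$.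

**Step 2: induction on $\beta$, easy cases.** If $\beta=0$, then $Q=Q'=\emptyset$ and this is linear algebra. If $\beta$ is a limit, then $Q'\subseteq\Lambda_\gamma$ and $F'\subseteq G_\gamma$ for some $\gamma<\beta$, and the induction hypothesis applies.

**Step 3: normalizing the domain for $\beta=\gamma+1$.** Let $P=Q\cap\Lambda_\gamma$ and $J=\{j<\omega:(\gamma,j)\in Q\}$; define $P',J'$ from $Q'$ likewise. Write $z_j,D_j$ for $z^\gamma_j,D^\gamma_j$. Admissibility concerns only the restriction to $L_Q$, so a $Q$-admissible functional may be extended linearly to any $L_Q+\mathrm{span}\,F''$ with $F''$ finite. Decomposing the members of $F'$ along $G_\gamma\oplus Z_\gamma$, we may therefore enlarge $F$ and $F'$ and assume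
$$F=F'=F_0\cup\{z_j:j\in I\},\qquad F_0\subseteq G_\gamma\text{ finite},\quad J'\subseteq I\subseteq\omega,\ I\text{ finite}.$$
Take $D^\circ$ from (5.1) for $P',F_0$. Enlarge $F_0$ once more, by $D^\circ\cap D_{J'}$. Now $D^\circ\cap D_{J'}\subseteq F_0$, and $D_{J'}\setminus D^\circ$ is still independent modulo $L_{P'}+\mathrm{span}\,F_0$, since this space lies in the one in (5.1). So the domain of the given $\chi$ is
$$\big[(L_P+\mathrm{span}\,F_0)\oplus\mathrm{span}(D_J\setminus D^\circ)\big]\oplus Z_L,$$
where $Z_L=Z_\gamma$ if $(\gamma,\omega)\in Q$, and $Z_L=\mathrm{span}\{z_j:j\in I\}$ otherwise.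

**Step 4: defining the extension $\chi'$.** On $Z_\gamma$ let $\chi'=\chi$ on $Z_L$ and, if $Z_L\ne Z_\gamma$, let $\chi'(z_j)=0$ for $j\notin I$. The restriction of $\chi$ to $L_P+\mathrm{span}\,F_0$ is $P$-admissible; by the induction hypothesis for $\gamma$ extend it to a $P'$-admissible $\chi'$ on $L_{P'}+\mathrm{span}\,F_0$. Put $\chi'(d)=\chi(d)$ for $d\in D_J\setminus D^\circ$, and $\chi'(d)=\chi'(z_j)$ for $d\in D_j\setminus D^\circ$, $j\in J'\setminus J$. By independence, and since the $D_j$ are pairwise disjoint, this defines a functional on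
$$\big[(L_{P'}+\mathrm{span}\,F_0)\oplus\mathrm{span}(D_{J'}\setminus D^\circ)\big]\oplus Z_\gamma\ \supseteq\ L_{Q'}+\mathrm{span}\,F',$$
and it extends $\chi$.

**Step 5: $\chi'$ is $Q'$-admissible.** Indices in $P'$ are covered by the induction hypothesis. For $(\gamma,j)$ with $j\in J$, $\chi'$ agrees with $\chi$ at $z_j$ and on $D_j\setminus D^\circ$; use admissibility of $\chi$ and finiteness of $D^\circ$. For $j\in J'\setminus J$ use the definition. If $(\gamma,\omega)\in Q'$, then $\chi'(z_j)=0$ for almost all $j$: if $(\gamma,\omega)\in Q$ because $\chi$ is $Q$-admissible, and otherwise because $I$ is finite. $\square$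

Two consequences will be used often.

* **(5.2)** If $Q\subseteq\Lambda_\beta$ and $0\ne x\in L_Q$, some $\chi\in X(Q)$ has $\chi(x)=1$. Start with the $\emptyset$-admissible functional on $\mathrm{span}\{x\}$ with value $1$ at $x$.
* **(5.3)** For $Q\subseteq Q'$, every $\chi\in X(Q)$ extends to a member of $X(Q')$.

## 6. Good sets: keeping $N$ away from 0 on each piece

For conclusion (3) we want each $N\cap L_Q$ to be separated from $0$ by finitely many functionals. This is (g2) below. To carry it through the recursion we need a second property, (g1), about bounded sums of elements of $N$.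

**Definition.** $Q$ is *good* if

* **(g1)** whenever $s<\omega$, $f\in G$, and $\{g_i:i<\omega\}\subseteq[N]^{\le s}$ is a family of distinct pairwise disjoint sets with $\Sigma g_i\in f+L_Q$ for all $i$, then $f\in L_Q$;
* **(g2)** there are finitely many $\chi_1,\dots,\chi_l\in X(Q)$ such that for every $n\in N\cap L_Q$ some $\chi_i(n)=1$.

**Inductive hypothesis (H$_\beta$), $\beta\ge1$:** every finite subset of $\Lambda_\beta$ is contained in a good $Q\subseteq\Lambda_\beta$.

Whether $Q\subseteq\Lambda_\beta$ is good depends only on the $D^\gamma_j$ with $\gamma<\beta$.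

The bad choice of Section 3 shows what (g2) excludes. If all those $d_i$ were put in one set $D^\beta_0$, then $L_{(\beta,0)}$ would contain all $c_{j_i,k_i+2}=d_{2i}+d_{2i+1}$, and every $\chi\in X(\{(\beta,0)\})$ would vanish at almost all of them. So no $Q\ni(\beta,0)$ could satisfy (g2).

**(H$_1$): every $Q\subseteq\Lambda_1$ is good.** This starts the induction and is also the basic example. Let $J=\{j<\omega:(0,j)\in Q\}$ and $C_J=\bigcup_{j\in J}C_j$, so $L_Q=\mathrm{span}\,C_J\oplus Z'$ with $Z'\subseteq Z_0$.

For (g1): since $\Sigma g_0\in f+L_Q$, $f\in G_0+Z'$. Changing $f$ by an element of $Z'\subseteq L_Q$ we may assume $f=\Sigma\varphi$ with $\varphi\subseteq N$ finite. Then $\Sigma g_i+\Sigma\varphi\in\mathrm{span}\,C_J$, so $g_i\setminus C_J=\varphi\setminus C_J$ for all $i$. As the $g_i$ are disjoint, $\varphi\setminus C_J=\emptyset$, so $f\in L_Q$.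

For (g2): $N\cap L_Q=C_J$. Let $\chi=1$ on $C_J$ and on $z^0_j$ ($j\in J$), and $\chi=0$ on the other $z^0_j\in L_Q$. It is $Q$-admissible because $J$ is finite.

If $\beta$ is a limit, (H$_\beta$) follows from the (H$_\gamma$), $1\le\gamma<\beta$, because a finite subset of $\Lambda_\beta$ lies in some such $\Lambda_\gamma$. The successor step is Lemma 9.1.

The next lemma draws the needed consequence from (g1): short representations can be trimmed to a fixed finite part of $N$.

**Lemma 6.1 (trimming).** *Let $Q$ satisfy (g1), $F\subseteq G$ finite, $m<\omega$. There is a finite $\hat N=\hat N(F,Q,m)\subseteq N$ such that whenever $e\in\mathrm{span}\,F$, $g\in[N]^{\le m}$ and $\Sigma g\in e+L_Q$, there is $\rho\subseteq g\cap\hat N$ with $\Sigma\rho\in e+L_Q$.*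

*Proof.* Otherwise write $N=\bigcup_i\hat N_i$ with $\hat N_i$ finite and increasing, and pick a counterexample $(e_i,g_i)$ for each $\hat N_i$. A given set $g$ occurs as $g_i$ only finitely often, since once $g\subseteq\hat N_i$ we could take $\rho=g$. As $\mathrm{span}\,F$ is finite, the pigeonhole principle and the $\Delta$-system lemma give an infinite $I\subseteq\omega$, an $e$ and a $\rho$ such that $e_i=e$ for $i\in I$ and $\{g_i:i\in I\}$ is a $\Delta$-system of distinct sets with root $\rho$. The sets $g_i\setminus\rho$, $i\in I$, are distinct and pairwise disjoint, and $\Sigma(g_i\setminus\rho)\in(e+\Sigma\rho)+L_Q$. By (g1), $e+\Sigma\rho\in L_Q$, that is, $\Sigma\rho\in e+L_Q$. Since $\rho\subseteq g_i\cap\hat N_i$ for large $i\in I$, this contradicts the choice of $(e_i,g_i)$. $\square$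

## 7. Guessing sets of pairs (condition, point)

A subset of $G$ in $V[\mathbb G]$ will be approximated in $V$ by a set of pairs $(q,x)$, where $x$ is a point that some strengthening of $q$ puts into the subset. Here we arrange to guess such sets. Let $W=\mathrm{Fn}(\omega_1,2)\times G$ and, for limit $\delta$, $W_\delta=\mathrm{Fn}(\delta,2)\times G_\delta$. The $W_\delta$ are countable, increasing and continuous, with union $W$.

**(7.1)** *There are partial data $(\varepsilon_\delta,S_\delta)$ for limit $\delta$, with $\varepsilon_\delta\in\{0,1\}$ and $S_\delta\subseteq W_\delta$, such that for each $\varepsilon\in\{0,1\}$ and nonempty $S\subseteq W$ the set $\{\delta:\varepsilon_\delta=\varepsilon,\ S_\delta=S\cap W_\delta\}$ is stationary.*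

Fix a bijection $h:\omega_1\to2\times W$. For a club of limit $\delta$, $h[\delta]=2\times W_\delta$. Let $(R_\delta)$ be a $\diamondsuit$-sequence. If $\emptyset\ne h[R_\delta]\subseteq\{\varepsilon\}\times W_\delta$ for some $\varepsilon$ (which is then unique), let $\varepsilon_\delta=\varepsilon$ and $S_\delta=\{w:(\varepsilon,w)\in h[R_\delta]\}$; otherwise the data are undefined. Given $\varepsilon$ and $S\ne\emptyset$, the set of $\delta$ with $R_\delta=h^{-1}[\{\varepsilon\}\times S]\cap\delta$ is stationary. For those of these $\delta$ that lie in the club above and are so large that $S\cap W_\delta\ne\emptyset$, we get $h[R_\delta]=\{\varepsilon\}\times(S\cap W_\delta)$, as required.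

## 8. The recursion

Stage $0$ is given by (C0). At stage $\beta\ge1$ we assume (H$_\beta$) and define $D^\beta_j,\Psi_\beta$; Lemma 9.1 then gives (H$_{\beta+1}$).

**Successor $\beta$: securing (C4).** The stage is idle. For each $Q\subseteq\Lambda_\beta$ and $\chi\in X(Q)$, extend $\chi$ to a $\beta$-admissible functional on $G_\beta$ by Lemma 5.1, then by $0$ on the $z^\gamma_j$, $\gamma\ge\beta$. Let $\Psi_\beta$ consist of these extensions, one for each $\chi$. There are countably many, and (C1)–(C4) hold.

**Limit $\delta$: setup.** Let $\mathbb P_\delta=\mathrm{Fn}(\delta,2)$ and $A^\delta_q=\{x\in G_\delta:(q,x)\in S_\delta\}$ for $q\in\mathbb P_\delta$. If the data are undefined, or the family is not decreasing (*decreasing* means that $r\le q$ implies $A^\delta_r\subseteq A^\delta_q$), let $\delta$ be idle and $\Psi_\delta=\emptyset$. Otherwise do the E-task if $\varepsilon_\delta=1$ and the D-task if $\varepsilon_\delta=0$.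

### 8.1. The E-task: making escaping sets closed and discrete

This copies the argument of (b) in Section 1; it will confine compact sets to single pieces $L_R$. The stage is idle. Suppose that
$$A^\delta_q\not\subseteq L_R\quad\text{for all }q\in\mathbb P_\delta,\ R\subseteq\Lambda_\delta;\tag{8.1}$$
if this fails, let $\Psi_\delta=\emptyset$. Enumerate $\mathbb P_\delta$ as $(r_k)$, each element infinitely often. Choose increasing $Q_k$ with union $\Lambda_\delta$ and points $e_k\in A^\delta_{r_k}\setminus L_{Q_k}$ with $e_k\in L_{Q_{k+1}}$. Let $E^\delta=\{e_k:k<\omega\}$. The $e_k$ are distinct, since $e_i\in L_{Q_k}$ for $i<k$. As the family is decreasing and each $q$ occurs as $r_k$ infinitely often, $E^\delta\cap A^\delta_q$ is infinite for all $q\in\mathbb P_\delta$.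

For $i<\omega$ let $\psi^\delta_i=0$ on $L_{Q_i}$. Given a $Q_k$-admissible $\psi^\delta_i$ on $L_{Q_k}$, $k\ge i$, set $\psi^\delta_i(e_k)=1$, which is possible since $e_k\notin L_{Q_k}$, and extend from $L_{Q_k}+\mathrm{span}\{e_k\}$ to a $Q_{k+1}$-admissible functional on $L_{Q_{k+1}}$ by Lemma 5.1. The union is $\delta$-admissible on $G_\delta$. Extend it by $0$ on the $z^\gamma_j$, $\gamma\ge\delta$, and let $\Psi_\delta=\{\psi^\delta_i:i<\omega\}$. Then (C3) holds, and
$$\psi^\delta_i(e_k)=1\ \ (k\ge i),\qquad\text{for every }x\in G\text{ there is }i\text{ with }\psi^\delta_i(x)=0.\tag{8.2}$$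
For the second clause, the $G_\delta$-component of $x$ in $G=G_\delta\oplus\mathrm{span}\{z^\gamma_j:\gamma\ge\delta,\,j<\omega\}$ lies in some $L_{Q_i}$.

### 8.2. The D-task: new limits

Let $\Psi_\delta=\emptyset$. So $\tau_\delta$ is generated by $\bigcup_{\gamma<\delta}\Psi_\gamma$; let $(U_m)$ be a decreasing base at $0$ of open subgroups. Suppose

* **(D1)** $0\in\mathrm{cl}_{\tau_\delta}(A^\delta_q)$ for all $q\in\mathbb P_\delta$;
* **(D2)** for all $q\in\mathbb P_\delta$, $R\subseteq\Lambda_\delta$ there is $r\le q$ in $\mathbb P_\delta$ with $0\notin\mathrm{cl}_{\tau_\delta}(A^\delta_r\cap L_R)$.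

If one of them fails, $\delta$ is idle. (If (D2) fails, an old piece $L_R$ already contains enough of the set, and no new limits will be needed; see Section 11.)

**Definition.** $T\subseteq G_\delta$ is *large* if $T\cap U_m\setminus L_R\ne\emptyset$ for all $m$ and all $R\subseteq\Lambda_\delta$.

**Step 1: every $A^\delta_q$ is large.** Given $m,R$, take $r\le q$ as in (D2) and $m'\ge m$ with $U_{m'}\cap A^\delta_r\cap L_R=\emptyset$. By (D1), $\emptyset\ne U_{m'}\cap A^\delta_r$, and this set is contained in $A^\delta_q\cap U_m\setminus L_R$.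

**Definition.** For $q\in\mathbb P_\delta$ and $s<\omega$, the pair $(q,s)$ is *captured by $Q^*\subseteq\Lambda_\delta$* if $A^\delta_r\cap(L_{Q^*}+N_s)$ is large for all $r\le q$ in $\mathbb P_\delta$; it is *captured* if some $Q^*$ captures it.

So "captured" means that modulo a fixed piece there are enough points of length $\le s$. No $(q,0)$ is captured, because $N_0=\{0\}$ and $(A^\delta_q\cap L_{Q^*})\setminus L_{Q^*}=\emptyset$.

**Example.** Let $\delta=\omega$ and suppose that $A^\omega_q=N$ for all $q$ and $\varepsilon_\omega=0$. All stages $1\le\beta<\omega$ are idle, so for $R\subseteq\Lambda_\omega$ the space $L_R$ is $\mathrm{span}\,C_J$, $J=\{j<\omega:(0,j)\in R\}$, plus a span of vectors $z^\beta_i$; hence $N\cap L_R=C_J$. Each $U_m$ contains $z^0_j$, hence almost all of $C_j$, for almost all $j$; the reason is that finitely many functionals of $\bigcup_{1\le\gamma<\omega}\Psi_\gamma$ determine a neighborhood inside $U_m$, and each respects the decrees of stage $0$ by (C3). So $N$ is large, and (D1) holds. Also (D2) holds: by (H$_1$) and (g2), some member of $X(R\cap\Lambda_1)$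 is $1$ on $C_J$, and by (C4) it extends to a member of $\Psi_1$. Now $(\emptyset,1)$ is captured by $Q^*=\emptyset$, and no $(q,0)$ is captured. The construction below will choose $d_k\in N\cap U_k\setminus L_{Q_k}$, so sets of elements of $N$ that meet each $C_j$ in a finite set get the new limits $z^\omega_j\ne0$.

**Step 2: avoiding short lengths.** There are two cases.

*Case I: no $(q,s)$ is captured.* Then $A^\delta_q\setminus(L_Q+N_s)$ is large for all $q,s$ and $Q\subseteq\Lambda_\delta$. Indeed let $m,R$ be given. Since $(q,s)$ is not captured by $Q$, there are $r\le q$, $m_1$, $R_1$ with $A^\delta_r\cap(L_Q+N_s)\cap U_{m_1}\subseteq L_{R_1}$. Any $a\in A^\delta_r\cap U_{\max(m,m_1)}\setminus L_{R\cup R_1}$ is as required, and one exists because $A^\delta_r$ is large. Put $q_\delta=\emptyset$.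

*Case II: some $(q,s)$ is captured.* Let $s\ge1$ be minimal such that some $(q,s)$ is captured. Fix such a $q=:q_\delta$ and a $Q^*$ capturing $(q_\delta,s)$. Then for $r\le q_\delta$ and every $Q\subseteq\Lambda_\delta$ the set
$$A^\delta_r\cap(L_{Q^*}+N_s)\setminus(L_Q+N_{s-1})\quad\text{is large.}\tag{8.3}$$
Indeed $(r,s-1)$ is not captured by $Q$, so there are $r'\le r$, $m_1$, $R_1$ with $A^\delta_{r'}\cap(L_Q+N_{s-1})\cap U_{m_1}\subseteq L_{R_1}$. Given $m,R$, any element of $A^\delta_{r'}\cap(L_{Q^*}+N_s)\cap U_{\max(m,m_1)}\setminus L_{R\cup R_1}$ is as required; one exists since $r'\le q_\delta$ and $Q^*$ captures $(q_\delta,s)$.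

**Step 3: choosing the $d_k$.** Let $G_\delta=\{x_k:k<\omega\}$ and $\Lambda_\delta=\{\lambda_k:k<\omega\}$, and let $(j_k,r_k)_k$ list $\omega\times\{r\in\mathbb P_\delta:r\le q_\delta\}$, each pair infinitely often. At step $k$:

* In Case II put $F_k=\{x_i:i<k\}\cup\bigcup_{i<k}t_i$ and $\hat N_k=\bigcup_{i<k}\hat N(F_k,Q_i,k)$, with $\hat N(\cdot)$ from Lemma 6.1. In Case I put $\hat N_k=\emptyset$.
* By (H$_\delta$) choose a good $Q_k\subseteq\Lambda_\delta$ with $Q_k\supseteq Q_{k-1}\cup\{\lambda_i:i<k\}$ (where $Q_{-1}=\emptyset$), with $Q_k\supseteq Q^*$ in Case II, and with $\hat N_k\cup\{d_i:i<k\}\subseteq L_{Q_k}$.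
* In Case I choose $d_k\in A^\delta_{r_k}\cap U_k\setminus(L_{Q_k}+N_k)$.
* In Case II choose $d_k\in A^\delta_{r_k}\cap U_k\cap(L_{Q^*}+N_s)\setminus(L_{Q_k}+N_{s-1})$ and $t_k\in[N]^{\le s}$ with $d_k+\Sigma t_k\in L_{Q^*}$.

In Case II,
$$|t_k|=s,\qquad t_k\cap L_{Q_k}=\emptyset,\qquad t_k\cap\hat N_k=\emptyset.\tag{8.4}$$
If $|t_k|<s$, or if some $n\in t_k$ lies in $L_{Q_k}$ and so can be dropped modulo $L_{Q_k}$, then $d_k\in L_{Q_k}+N_{s-1}$, which was excluded. The last claim holds since $\hat N_k\subseteq L_{Q_k}$.

**Step 4: the requirements.** In both cases $d_k\notin L_{Q_k}$, while $d_i\in L_{Q_k}$ for $i<k$; so the $d_k$ are distinct. Let $D^\delta_j=\{d_k:j_k=j\}$. These sets are infinite and pairwise disjoint, and (C1) holds. For (C2), if $\psi\in\bigcup_{\gamma\le\delta}\Psi_\gamma$, then $\ker\psi\supseteq U_m$ for some $m$, and $d_k\in U_k\subseteq U_m$ for $k\ge m$. Finally,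
$$D^\delta_j\cap A^\delta_r\text{ is infinite for all }j<\omega\text{ and all }r\le q_\delta\text{ in }\mathbb P_\delta.\tag{8.5}$$

## 9. Good sets survive each stage

**Lemma 9.1.** *(H$_\beta$) implies (H$_{\beta+1}$) for $\beta\ge1$.*

*Proof.* **Step 1: the candidate.** Let $R\subseteq\Lambda_{\beta+1}$ and $J=\{j<\omega:(\beta,j)\in R\}$. If $\beta$ is idle, let $Q\subseteq\Lambda_\beta$ be good with $Q\supseteq R\cap\Lambda_\beta$. If not, $\beta$ is a limit where the D-task was carried out; let $Q=Q_{k_0}\supseteq R\cap\Lambda_\beta$ be one of the good sets chosen there. Put $Q'=Q\cup(R\setminus\Lambda_\beta)\supseteq R$. We show that $Q'$ is good. Writing $D_J=D^\beta_J$,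
$$L_{Q'}=(L_Q+\mathrm{span}\,D_J)\oplus Z'\ \text{ with }Z'\subseteq Z_\beta,\qquad L_{Q'}\cap G_\beta=L_Q+\mathrm{span}\,D_J.$$
If $\Sigma g\in f+L_{Q'}$ for some finite $g\subseteq N$, then $f\in G_\beta+Z'$. So in (g1) we may change $f$ by an element of $Z'\subseteq L_{Q'}$ and assume $f\in G_\beta$ and $\Sigma g_i\in f+L_Q+\mathrm{span}\,D_J$ for all $i$.

**Step 2: idle $\beta$.** Here $D_J=\emptyset$. Then (g1) for $Q'$ reduces to (g1) for $Q$. For (g2), $N\cap L_{Q'}=N\cap L_Q$; extend the functionals for $Q$ by $0$ on $Z'$. They are $Q'$-admissible, the sets $D^\beta_j$ being empty.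

From now on $\beta$ is not idle. Let $K_J=\{k:d_k\in D_J\}$, and let $g_i\in[N]^{\le s'}$ be the distinct pairwise disjoint sets in (g1).

**Step 3: (g1) in Case I. Long $d_k$ cannot occur.** Let $\Sigma g_i=f+l_i+\sum_{k\in c_i}d_k$ with $l_i\in L_Q$ and $c_i\subseteq K_J$ finite. Choose $k_1\ge\max(k_0,s')$ with $f\in L_{Q_{k_1}}$. If $k=\max c_i\ge k_1$, then $f$, $l_i$ and the other $d$'s are in $L_{Q_k}$, so $d_k\in L_{Q_k}+\Sigma g_i\subseteq L_{Q_k}+N_k$, a contradiction. So $c_i\subseteq\{0,\dots,k_1-1\}$ for all $i$, and for infinitely many $i$ the set $c_i=c$ is constant. By (g1) for $Q$, $f+\sum_{k\in c}d_k\in L_Q$. Hence $f\in L_{Q'}$.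

**Step 4: a claim for Case II. The last $d_k$ can be split off, and it uses up at least $s$ elements of $g$.** Put $\bar t_k=\Sigma t_k$. Since $d_k+\bar t_k\in L_{Q^*}\subseteq L_Q$, working modulo $L_Q$ we may replace $d_k$ by $\bar t_k$. All congruences below are modulo $L_Q$. Choose $k_1>k_0$ with $k_1\ge s'+s$ and $f\in\mathrm{span}\,F_{k_1}$; this is possible since $f\in G_\beta$ is one of the $x_i$.

*Claim.* If $g\in[N]^{\le s'}$, $c\subseteq\omega$ is finite, $\Sigma g\equiv f+\sum_{i\in c}\bar t_i$ and $k=\max c\ge k_1$, then there is $\rho\subseteq g$ with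
$$\Sigma\rho\equiv f+\sum_{i\in c\setminus\{k\}}\bar t_i,\qquad\Sigma(g\setminus\rho)\equiv\bar t_k,\qquad|g\setminus\rho|\ge s.$$

Let $e=f+\sum_{i\in c\setminus\{k\}}\bar t_i$. As $F_k\supseteq F_{k_1}$ and $F_k\supseteq t_i$ for $i<k$, $e\in\mathrm{span}\,F_k$. Now $\Sigma(g\,\triangle\,t_k)=\Sigma g+\bar t_k\in e+L_Q$, and $|g\,\triangle\,t_k|\le s'+s\le k$. Since $Q=Q_{k_0}$ with $k_0<k$, we have $\hat N(F_k,Q,k)\subseteq\hat N_k$, and Lemma 6.1 gives $\rho\subseteq(g\,\triangle\,t_k)\cap\hat N_k$ with $\Sigma\rho\in e+L_Q$. By (8.4), $t_k\cap\hat N_k=\emptyset$, so $\rho\subseteq g$. Then $\Sigma(g\setminus\rho)=\Sigma g+\Sigma\rho\equiv\bar t_k\equiv d_k$. If $|g\setminus\rho|\le s-1$, then $d_k\in L_Q+N_{s-1}\subseteq L_{Q_k}+N_{s-1}$, a contradiction. This proves the Claim.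

**Step 5: (g1) in Case II.** We have $\Sigma g_i\equiv f+\sum_{k\in c_i}\bar t_k$ with $c_i\subseteq K_J$ finite. Apply the Claim repeatedly, replacing $(g,c)$ by $(\rho,c\setminus\{k\})$ as long as $\max c\ge k_1$. The same $k_1$ serves throughout, as $|\rho|\le s'$ and $f$ does not change. So each $g_i$ has a subset $\rho_i$ with $\Sigma\rho_i\equiv f+\sum_{k\in c_i,\,k<k_1}\bar t_k$. Pass to an infinite subfamily where $\{k\in c_i:k<k_1\}=c$ is constant, and let $f'=f+\sum_{k\in c}\bar t_k$. Then $f'\in L_Q$: this is immediate if some $\rho_i=\emptyset$; otherwise the $\rho_i$ are nonempty and pairwise disjoint, hence distinct, and (g1) for $Q$ applies. Since $\bar t_k\in d_k+L_Q$ and $c\subseteq K_J$, $f\in L_Q+\mathrm{span}\,D_J\subseteq L_{Q'}$.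

**Step 6: locating $N\cap L_{Q'}$.** Let $n\in N\cap L_{Q'}$; as $n\in G_\beta$, $n\in\sum_{k\in c}d_k+L_Q$ with $c\subseteq K_J$ finite. Apply the arguments above with $g=\{n\}$, $f=0$, $s'=1$ and the corresponding $k_1$, which does not depend on $n$. In Case I, $\max c\ge k_1$ is impossible by Step 3. In Case II with $\max c\ge k_1$, the Claim gives $|g\setminus\rho|\ge s$, which is impossible if $s\ge2$. If $s=1$ and $k=\max c\ge k_1$, it gives $\rho=\emptyset$ and $n\in d_k+L_Q$. If $\max c<k_1$ or $c=\emptyset$, then $n\in x+L_Q$ with $x\in\mathrm{span}\{d_k:k<k_1\}$. So in all cases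
$$N\cap L_{Q'}\subseteq(N\cap L_Q)\cup N_*\cup\bigcup\{d_k+L_Q:k\in K_J,\ k\ge k_1\},\tag{9.1}$$
where $N_*=\bigcup\{N\cap(x+L_Q):x\in\mathrm{span}\{d_k:k<k_1\}\setminus L_Q\}$. The set $N_*$ is finite: there are finitely many $x$, and if $N\cap(x+L_Q)$ were infinite, (g1) for $Q$ applied to singletons would give $x\in L_Q$.

**Step 7: (g2), one group of functionals for each part of (9.1).** The functionals from (g2) for $Q$ extend to members of $X(Q')$ by (5.3) and take care of $N\cap L_Q$. For each of the finitely many $n\in N_*\cap L_{Q'}$ there is $\chi\in X(Q')$ with $\chi(n)=1$ by (5.2). For the last part define $\eta$ on $L_{Q'}$ by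
$$\eta=0\text{ on }L_Q+\mathrm{span}\{d_k:k\in K_J,\,k<k_1\},\quad \eta(d_k)=1\ (k\in K_J,\,k\ge k_1),\quad\eta(z^\beta_j)=1\ (j\in J),$$
and $\eta=0$ on the other $z^\beta_j\in L_{Q'}$. It is well defined: by the argument for (5.1), $\{d_k:k\ge k_1\}$ is independent modulo $L_{Q_{k_1}}$, which contains $L_Q+\mathrm{span}\{d_k:k<k_1\}$ because $k_1\ge k_0$; and $Z_\beta\cap G_\beta=0$. It is $Q'$-admissible: it vanishes on $L_Q$; for $j\in J$, $\eta(d)=1=\eta(z^\beta_j)$ for almost all $d\in D^\beta_j$; and $\eta(z^\beta_j)=1$ only for the finitely many $j\in J$. It is $1$ on $d_k+L_Q$ for $k\in K_J$, $k\ge k_1$. These finitely many functionals witness (g2) for $Q'$. $\square$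

So the recursion runs through all $\beta<\omega_1$, and *every finite subset of $\Lambda_{\omega_1}$ is contained in a good set*.

## 10. The topology, read in any larger model

Let $\Xi=\bigcup_{\beta<\omega_1}\Psi_\beta$. In any model $V'\supseteq V$ let $\tau$ be the topology on $G$ generated by $\Xi$. Since $\Xi$ and its finite subsets are in $V$, the base at $0$ is the same family of subgroups in all $V'$. The following hold in every $V'\supseteq V$.

**(10.1)** *Every $\psi\in\Xi$ is $Q$-admissible for all $Q\subseteq\Lambda_{\omega_1}$.* Let $\psi\in\Psi_\gamma$; then $\gamma\ge1$, as $\Psi_0=\emptyset$. For indices $(\delta,j)$, $j\le\omega$, with $\delta<\gamma$ use (C3). For $\delta\ge\gamma$, $\psi(z^\delta_j)=0$ for all $j<\omega$ by (C3), and $\psi=0$ at almost all points of $D^\delta_j$ by (C2).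

**(10.2)** *If $D^\beta_j\ne\emptyset$, then $D^\beta_j\to z^\beta_j$; and $\{z^\beta_j:j<\omega\}\to0$ for each $\beta$.* This is (10.1) and the criterion for convergence in Section 1.

**(10.3)** *$\tau|_{L_Q}=b_Q$, and if $\delta$ is a limit and $Q\subseteq\Lambda_\delta$, also $\tau_\delta|_{L_Q}=b_Q$. Each $L_Q$ is a countable metrizable group, and $\tau$ is Hausdorff.* By (10.1) each $\psi|_{L_Q}$, $\psi\in\Xi$, is in $X(Q)$, and by (C4) each member of $X(Q)$ has this form. If $\delta$ is a limit and $Q\subseteq\Lambda_\delta$, then $Q\subseteq\Lambda_\beta$ for some successor $\beta<\delta$, so already $\Psi_\beta$ provides all of $X(Q)$. By (5.2), $b_Q$ is Hausdorff, and it is generated by countably many functionals; so $x\mapsto(\chi(x))_{\chi\in X(Q)}$ embeds $L_Q$ in a countable power of $\mathbb F_2$. Each $0\ne x\in G$ lies in some $L_Q$, and by (5.2) and (C4) some $\psi\in\Xi$ has $\psi(x)=1$.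

**(10.4)** *For every $Q$ there is a $\tau$-neighborhood $U$ of $0$ with $U\cap N\cap L_Q=\emptyset$.* Enlarge $Q$ to a good set, extend the functionals from (g2) to members $\psi_1,\dots,\psi_l$ of $\Xi$ by (C4), and let $U=\bigcap_i\ker\psi_i$.

**(10.5)** *A set $E^\delta$ produced by an E-task is locally finite, hence it and all its subsets are closed and discrete.* Given $x\in G$ take $i$ from the second clause of (8.2); the open set $\ker\psi^\delta_i\ni x$ contains only points $e_k$ with $k<i$.

## 11. Subsets of $G$ in $V[\mathbb G]$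

Let $\mathbb P=\mathrm{Fn}(\kappa,2)$, and let $p\in\mathbb P$, $p\Vdash\dot A\subseteq G$. First we replace the name $\dot A$ by a decreasing family in $V$ of the kind guessed in Section 7.

For each $x\in G$ fix a maximal antichain below $p$ of conditions deciding "$x\in\dot A$"; it is countable. Let $I\subseteq\kappa\setminus\mathrm{dom}\,p$, $|I|=\omega_1$, contain $\mathrm{dom}\,a\setminus\mathrm{dom}\,p$ for all $a$ in these $\omega_1$ many antichains.

**(11.1)** *If $s\le p$ and $s\Vdash x\in\dot A$, then $p\cup(s|_I)\Vdash x\in\dot A$.* Otherwise some $t\le p\cup(s|_I)$ forces $x\notin\dot A$. Let $a$ be a member of the antichain for $x$ compatible with $t$; then $a\Vdash x\notin\dot A$. As $t\le p\cup(s|_I)$, $a$ is compatible with $p\cup(s|_I)$, which is the restriction of $s$ to $\mathrm{dom}\,p\cup I$. Since $\mathrm{dom}\,a\subseteq\mathrm{dom}\,p\cup I$, $a$ is compatible with $s$, a contradiction.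

Fix a bijection $\omega_1\to I$ and let $q\mapsto q^*$ be the induced isomorphism $\mathrm{Fn}(\omega_1,2)\to\mathrm{Fn}(I,2)$. Define in $V$, for $q\in\mathrm{Fn}(\omega_1,2)$,
$$A_q=\{x\in G:\exists r\le q\ \ p\cup r^*\Vdash x\in\dot A\},\qquad S=\{(q,x):x\in A_q\}\subseteq W.$$
The family $(A_q)$ is decreasing.

**(11.2)** *If $s\le p\cup q^*$ and $s\Vdash x\in\dot A$, then $x\in A_q$.* Let $r^*=s|_I$. Then $r\le q$, and $p\cup r^*\Vdash x\in\dot A$ by (11.1).

*Closing off.* For limit $\delta$ let $M_\delta$ be the disjoint union of $\mathrm{Fn}(\delta,2)$, $G_\delta$, $[\Lambda_\delta]^{<\omega}$ and $\bigcup_{\gamma<\delta}\Psi_\gamma$, and let $M=\bigcup_\delta M_\delta$. These sets are countable, increasing, and continuous at limits of limit ordinals. Hence for every partial function $h$ from finite sequences of elements of $M$ to $M$, the set of limit $\delta$ with $M_\delta$ closed under $h$ is a club: the values of $h$ on sequences from the countable set $M_\delta$ lie in some $M_{\delta'}$, iterating this $\omega$ times gives unboundedness, and continuity gives closedness.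 Letting $h$ choose a witness $r\le q$ for each $q$ and $x\in A_q$ we get, for a club of $\delta$:

**(11.3)** *For $q\in\mathrm{Fn}(\delta,2)$ and $x\in A_q\cap G_\delta$, a witness $r\le q$ for $x\in A_q$ can be found in $\mathrm{Fn}(\delta,2)$.*

The next statement is the bridge: a ground-model set that meets all the $A_r$ in infinite sets meets $\dot A$ in an infinite set.

**(11.4)** *Let $\delta$ be as in (11.3), $q\in\mathrm{Fn}(\delta,2)$, and let $Y\in V$, $Y\subseteq G_\delta$, be such that $Y\cap A_r$ is infinite for every $r\in\mathrm{Fn}(\delta,2)$ with $r\le q$. Then $p\cup q^*\Vdash$ "$Y\cap\dot A$ is infinite".*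

Let $s\le p\cup q^*$ and let $F\subseteq G$ be finite. Let $r\in\mathrm{Fn}(\delta,2)$ be such that $r^*$ is the restriction of $s$ to the image of $\delta$ in $I$; then $r\le q$. Pick $x\in Y\cap A_r\setminus F$ and, by (11.3), $r'\le r$ in $\mathrm{Fn}(\delta,2)$ with $p\cup r'^*\Vdash x\in\dot A$. On the image of $\delta$, the condition $s$ is just $r^*\subseteq r'^*$, and $\mathrm{dom}\,r'^*$ lies in this image. So $s\cup r'^*$ is a condition, it extends $p\cup r'^*$, and it forces $x\in Y\cap\dot A\setminus F$. Thus no $s\le p\cup q^*$ forces $Y\cap\dot A\subseteq F$ for a finite $F$. A finite subset of $G$ in $V[\mathbb G]$ belongs to $V$, and a condition forcing $Y\cap\dot A$ to be finite could be strengthened to decide it; so there is no such condition.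

**Proposition 11.1.** *In $V[\mathbb G]$, $\overline A=[A]_2$ for every $A\subseteq G$.*

*Proof.* **Step 1: reduction.** Clearly $A\subseteq[A]_2\subseteq\overline A$. By translation it suffices to show that $0\in\overline A\setminus A$ implies $0\in[A]_2$. Let $p\Vdash0\in\overline{\dot A}\setminus\dot A$. We find a condition below $p$ forcing $0\in[\dot A]_2$; since $p$ may be replaced by any stronger condition, this suffices by density. Form $I,A_q,S$ as above. Note that $0\notin A_q$ for all $q$.

**Step 2: choosing a stage where $\dot A$ was guessed.** For every $q$, $0\in\mathrm{cl}_\tau(A_q)$ in $V$: for a basic neighborhood $U$ of $0$ there are $s\le p\cup q^*$ and $x\in U$ with $s\Vdash x\in\dot A$, and $x\in A_q$ by (11.2). In particular $S\ne\emptyset$. Close off under a function choosing, for each $q$ and finite $\Phi\subseteq\Xi$, a point of $A_q\cap\bigcap_{\psi\in\Phi}\ker\psi$. For a club of limit $\delta$, every $A_q\cap G_\delta$ with $q\in\mathrm{Fn}(\delta,2)$ then meets all basic neighborhoods of $0$ determined by finite subsets of $\bigcup_{\gamma<\delta}\Psi_\gamma$.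 By (7.1) choose $\delta$ in this club and in the club of (11.3) with $\varepsilon_\delta=0$ and $S_\delta=S\cap W_\delta$. At stage $\delta$ the family was $A^\delta_q=A_q\cap G_\delta$; it is decreasing, so the D-task was considered, $\Psi_\delta=\emptyset$, and (D1) holds.

**Step 3: if (D2) fails, one old piece suffices.** There are $q\in\mathbb P_\delta$ and $R\subseteq\Lambda_\delta$ with $0\in\mathrm{cl}_{\tau_\delta}(A_r\cap L_R)$ for all $r\le q$ in $\mathbb P_\delta$ (note $L_R\subseteq G_\delta$). Let $(U_m)$ be the base of $\tau_\delta$ as before. List these $r$ as $(r_k)$, each infinitely often, and pick distinct $y_k\in A_{r_k}\cap L_R\cap U_k$: since $0\notin A_{r_i}$, the points $y_0,\dots,y_{k-1}$ are nonzero, and $\tau_\delta|_{L_R}=b_R$ is Hausdorff by (10.3), so some $U_m$ with $m\ge k$ misses them; take $y_k\in A_{r_k}\cap L_R\cap U_m$. Let $Y=\{y_k:k<\omega\}$. Then $Y\to0$ in $\tau_\delta|_{L_R}=b_R=\tau|_{L_R}$, so every $\psi\in\Xi$ vanishes at almost all $y_k$, and $Y\to0$ in $\tau$ also in $V[\mathbb G]$. For each $r\le q$ in $\mathbb P_\delta$, $Y\cap A_r$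 is infinite. By (11.4), $p\cup q^*$ forces that $Y\cap\dot A$ is infinite, so it forces $0\in[\dot A]_1\subseteq[\dot A]_2$.

**Step 4: if (D2) holds, the new limits work.** By (8.5) and (11.4) with $Y=D^\delta_j$, the condition $p\cup q_\delta^*$ forces that $D^\delta_j\cap\dot A$ is infinite for all $j$. By (10.2) it forces $z^\delta_j\in[\dot A]_1$ for all $j$, and then $0\in[\dot A]_2$. $\square$

**Proposition 11.2.** *In $V[\mathbb G]$, every compact $K\subseteq G$ is contained in some $L_R$, $R\subseteq\Lambda_{\omega_1}$ finite.*

*Proof.* Let $p\Vdash$ "$\dot K\subseteq G$ is compact". By density it suffices to find a condition below $p$ and an $R$ such that the condition forces $\dot K\subseteq L_R$. Form $I,A_q,S$ for $\dot A=\dot K$. If $A_q\subseteq L_R$ for some $q,R$, then $p\cup q^*\Vdash\dot K\subseteq L_R$: by (11.2), a point that some $s\le p\cup q^*$ forces into $\dot K$ belongs to $A_q$.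

Suppose $A_q\not\subseteq L_R$ for all $q,R$; in particular $S\ne\emptyset$. Closing off under a function choosing a point of $A_q\setminus L_R$ for all $q,R$, we get for a club of limit $\delta$ that $A_q\cap G_\delta\not\subseteq L_R$ for all $q\in\mathrm{Fn}(\delta,2)$ and $R\subseteq\Lambda_\delta$. By (7.1) choose such a $\delta$ satisfying (11.3) with $\varepsilon_\delta=1$ and $S_\delta=S\cap W_\delta$. At stage $\delta$ the family $A_q^\delta=A_q\cap G_\delta$ was decreasing and satisfied (8.1), so the E-task gave $E^\delta\subseteq G_\delta$ with $E^\delta\cap A_q$ infinite for all $q\in\mathbb P_\delta$. By (11.4) with $q=\emptyset$, $p$ forces that $E^\delta\cap\dot K$ is infinite. By (10.5) it is closed and discrete in $G$, and it lies in the compact set $\dot K$, a contradiction. $\square$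

## 12. Proof of Theorem 2.1

We work in $V[\mathbb G]$.

**Statement (2).** By Proposition 11.2 and (10.3), a compact $K$ lies in a countable metrizable $L_R$.

**Statement (3).** By (10.2), $C_j=D^0_j\subseteq N$ satisfies $C_j\to z^0_j$, and $\{z^0_j:j<\omega\}\to0$. So $0\in[N]_2\subseteq\overline N$. If $K$ is compact, then $K\subseteq L_R$ for some $R$ by Proposition 11.2, and (10.4) gives a neighborhood of $0$ missing $N\cap L_R\supseteq N\cap K$. So $0\notin\overline{N\cap K}$.

**Statement (1).** By (10.3), $\tau$ is a Hausdorff group topology. By Proposition 11.1, $\overline A=[A]_2$ for all $A$. If $\overline A\ne A$, then $[A]'\ne A$, since otherwise $[A]_2=A$; so there is an infinite $C\subseteq A$ with $C\to x\notin A$. Thus $G$ is sequential, and $\mathrm{so}(G)\le2$.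

It remains to exclude orders $0$ and $1$. If an infinite $C\subseteq N$ had $C\to0$, then $K=C\cup\{0\}$ would be compact with $0\in\overline{N\cap K}$, contradicting (3). Also $0\notin N$, because $N$ is part of a basis. So $0\in\overline N\setminus[N]_1$, and also $[N]_0=N\ne\overline N$. Hence $\mathrm{so}(G)=2$. $\blacksquare$

With $\kappa=\omega_2$ this answers the question of Section 2: **yes**, in $V[\mathbb G]$ there is a sequential group $G$ with $\mathrm{so}(G)=2$ such that for every family $\mathcal K$ of compact subsets of $G$ some $A\subseteq G$, namely $A=N$, satisfies $\overline A\ne\bigcup\{\overline{A\cap K}:K\in\mathcal K\}$.
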